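\title{Crepant birational isotriviality of the Albanese morphism of a log Calabi--Yau pair with a large torus}

\begin{abstract}
Let $(X,\Delta)$ be a complex log Calabi--Yau pair that is preserved by a torus whose dimension equals the codimension of a minimal log canonical center. We prove that two general fibers of the Albanese morphism of $X$, with the restricted boundaries, are crepant birational; this answers a question of R\"osler. The proof shows that such a pair is crepant birational, over the Albanese variety, to the product of a klt Calabi--Yau pair with $(\mathbb{P}^1,0+\infty)^n$, and that the klt factor becomes a product after an isogeny of the base. Examples show that the conclusion fails, in every codimension, for a torus of one dimension less.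
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Pairs and their birational equivalence}

We work over $\mathbb{C}$. Varieties are irreducible and reduced, and a \emph{torus} is an algebraic torus $\mathbb{G}_m^n$.

A \emph{pair} $(X,\Delta)$ consists of a normal projective variety $X$ and an effective $\mathbb{Q}$-divisor $\Delta$ such that $K_X+\Delta$ is $\mathbb{Q}$-Cartier. If $\Delta$ is allowed to have negative coefficients we speak of a \emph{sub-pair}. A \emph{divisor over $X$} is a prime divisor $E$ on a normal variety $\widetilde X$ with a birational morphism $\mu\colon\widetilde X\to X$; two such divisors are identified when they define the same valuation $\operatorname{ord}_E$ of $\mathbb{C}(X)$. The \emph{center} of $E$ is the closure of $\mu(E)$, and its \emph{log discrepancy} is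
\[
A_{X,\Delta}(E)=1+\operatorname{coeff}_E\bigl(K_{\widetilde X}-\mu^*(K_X+\Delta)\bigr),
\]
where $K_{\widetilde X}$ and $K_X$ are the divisors of one rational top form. If $E\subset X$ has coefficient $\delta$ in $\Delta$, then $A_{X,\Delta}(E)=1-\delta$. The pair is \emph{log canonical} (lc) if all log discrepancies are $\ge 0$ and \emph{klt} if all are $>0$. An \emph{lc center} of an lc pair is either $X$ itself or the center of a divisor of log discrepancy $0$. With this convention $X$ is a minimal lc center exactly when the pair is klt; a reader who does not count $X$ may discard that case. A \emph{log Calabi--Yau pair} is an lc pair with $K_X+\Delta\sim_{\mathbb{Q}}0$.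

Two pairs $(F,\Delta_F)$ and $(F',\Delta_{F'})$ are \emph{crepant birational} if there are a normal projective variety $W$, birational morphisms $p\colon W\to F$ and $q\colon W\to F'$, and a single $\mathbb{Q}$-divisor $\Delta_W$ on $W$ such that, for a fixed canonical divisor $K_W$ with $p_*K_W=K_F$ and $q_*K_W=K_{F'}$,
\[
K_W+\Delta_W=p^*(K_F+\Delta_F)\qquad\text{and}\qquad K_W+\Delta_W=q^*(K_{F'}+\Delta_{F'})
\]
as $\mathbb{Q}$-divisors. Comparing coefficients on $W$ and on the models above it shows that this holds if and only if the two pairs have the same log discrepancy along every divisor over their common function field. When $F$ and $F'$ map to a variety $A$ and the two composites $W\to A$ agree, the pairs are crepant birational \emph{over $A$}.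

\subsection{The question}

Let $(X,\Delta)$ be a log Calabi--Yau pair and let $\operatorname{alb}_X\colon X\to\operatorname{Alb}_X$ be the Albanese morphism, the universal morphism from $X$ to an abelian variety. By a theorem of Bernasconi, Filipazzi, Patakfalvi and Tsakanikas, the Albanese morphism of a projective lc pair with nef anti-canonical divisor is a flat fibration with geometrically reduced fibers. We use only that it is a fibration, that is, surjective with connected fibers. A general fiber $F$ is a normal variety that meets the singular locus of $X$ in codimension at least two, so $\Delta|_F$ can be defined by restricting on the smooth locus of $X$ and taking the closure. Since the canonical bundle of the base is trivial, $K_F+\Delta|_F\sim_{\mathbb{Q}}0$ (Section~\ref{sec:fibers}). How much can these fibers vary?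

Consider the following hypothesis.

\medskip
\noindent(T)\quad \emph{$Z$ is a minimal lc center of $(X,\Delta)$, and $\mathbb{T}\subseteq\operatorname{Aut}(X)$ is a torus that preserves $\Delta$ and has $\dim\mathbb{T}=\operatorname{codim}_XZ$.}
\medskip

\noindent The model is a product $(S,\Delta_S)\times(\mathbb{P}^1,0+\infty)^n$ with $(S,\Delta_S)$ a klt Calabi--Yau pair; here and below the product of pairs $(X_1,\Delta_1)$ and $(X_2,\Delta_2)$ carries the boundary $\Delta_1\times X_2+X_1\times\Delta_2$. The torus $\mathbb{G}_m^n$ acts on the second factor, and its fixed locus consists of copies of $S$, of codimension $n$. At one extreme, $Z=X$ and (T) says that the pair is klt. At the other, $Z$ is a point, the torus has a dense orbit, $X$ is rational and $\operatorname{Alb}_X$ is a point.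

Under (T), two general fibers of $\operatorname{alb}_X$ are birational as varieties \cite[Theorem~A]{Rosler}. This statement ignores the boundary, and it has no content when the fibers are rational. The following question is posed in \cite{Rosler}.

\medskip
\noindent\textbf{Question.} \emph{Let $(X,\Delta)$ be a log Calabi--Yau pair satisfying \textup{(T)}. For two general fibers $F,F'$ of $\operatorname{alb}_X$, are $(F,\Delta|_F)$ and $(F',\Delta|_{F'})$ crepant birational?}
\medskip

One expects a positive answer if one believes two things: that every pair satisfying (T) is crepant birational to the product model, and that the fibers of a klt Calabi--Yau pair over an abelian variety do not vary. Both are true. The answer cannot be improved to an isomorphism of pairs (Example~\ref{ex:blowup}), and it cannot be deduced from birational isotriviality alone: without (T), general fibers can all be $\mathbb{P}^2$ and still fail to be crepant birational (Theorem~\ref{thm:sharp} with $n=1$).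

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $(X,\Delta)$ be a log Calabi--Yau pair satisfying \textup{(T)}. Then any two general fibers of $\operatorname{alb}_X$, with the restricted boundaries, are crepant birational.
\end{theorem}

Theorem~\ref{thm:main} follows from a structure theorem. An lc pair $(X',\Delta')$ is \emph{dlt} if there is a closed subset $N\subsetneq X'$ such that $X'\setminus N$ is smooth, $\operatorname{Supp}\Delta'$ has simple normal crossings (snc) outside $N$, and every divisor with center in $N$ has positive log discrepancy. A \emph{dlt modification} of an lc pair $(X,\Delta)$ is a projective birational morphism $\pi\colon X'\to X$ with a dlt pair $(X',\Delta')$ such that $K_{X'}+\Delta'=\pi^*(K_X+\Delta)$. It exists by Theorem~\ref{thm:dlt}(a) below. Throughout the paper, $d=\dim X$, a dlt modification $\pi\colon(X',\Delta')\to(X,\Delta)$ is fixed, and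
\[
c=\text{the minimal dimension of an lc center of }(X',\Delta').
\]

\begin{theorem}\label{thm:structure}
Let $(X,\Delta)$ be a log Calabi--Yau pair and $\mathbb{T}\subseteq\operatorname{Aut}(X)$ a torus preserving $\Delta$.
\begin{enumerate}
\item[(1)] $\dim\mathbb{T}\le d-c$.
\item[(2)] Suppose $n:=\dim\mathbb{T}=d-c$, and let $f\colon X\to A$ be a surjective morphism with connected fibers onto an abelian variety. Then any two general fibers of $f$, with the restricted boundaries, are crepant birational. Moreover there are a projective klt pair $(S,\Delta_S)$ with $\Delta_S\ge0$ and $K_S+\Delta_S\sim_{\mathbb{Q}}0$, a surjective morphism $a\colon S\to A$, and an abelian variety $B\subseteq\operatorname{Aut}(S)$ preserving $\Delta_S$, with an isogeny $\rho\colon B\to A$ satisfying $a(bs)=\rho(b)+a(s)$, such that: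
\begin{itemize}
\item $(X,\Delta)$ is crepant birational over $A$ to $(S,\Delta_S)\times(\mathbb{P}^1,0+\infty)^n$;
\item $(S,\Delta_S)\times_AB\cong(S_0,\Delta_{S_0})\times B$ over $B$, where $S_0=a^{-1}(0)$.
\end{itemize}
Hence $(X,\Delta)\times_AB$ is crepant birational over $B$ to $\bigl((S_0,\Delta_{S_0})\times(\mathbb{P}^1,0+\infty)^n\bigr)\times B$.
\end{enumerate}
\end{theorem}

Here $(S,\Delta_S)\times_AB$ denotes the \'etale cover $S\times_AB$ of $S$ with the pullback of $\Delta_S$, and likewise for $X$.

\begin{theorem}\label{thm:sharp}
For every $n\ge1$ there are a log Calabi--Yau pair $(X,\Delta)$, a minimal lc center of codimension $n$, and a torus of dimension $n-1$ preserving $\Delta$, such that $\operatorname{Alb}_X=A$ is an elliptic curve and, for $(\tau,\tau')$ in a dense open subset of $A\times A$, the fibers over $\tau$ and $\tau'$ are not crepant birational, although both are rational.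
\end{theorem}

So the equality $\dim\mathbb{T}=\operatorname{codim}_XZ$ in Theorem~\ref{thm:main} cannot be weakened to $\dim\mathbb{T}=\operatorname{codim}_XZ-1$, for any codimension $n\ge1$.

\subsection{Plan of the proof}

A log Calabi--Yau pair is encoded by one rational pluricanonical form $\omega$, and a birational map that matches these forms is a crepant birational equivalence (Section~\ref{sec:forms}). The torus splits the function field as $K_0(t_1,\dots,t_n)$, and log canonicity forces $\omega$ to split as well, into a form $\eta$ of $K_0$ and the invariant form of the torus (Section~\ref{sec:torus}). The form $\eta$ is identified with the residue of $\omega$ along a minimal lc center $S$ of $(X',\Delta')$, which provides a klt pair $(S,\Delta_S)$ with effective boundary (Section~\ref{sec:center}). The automorphisms of such a pair act transitively on any abelian variety onto which it maps (Section~\ref{sec:klt}), and they carry one fiber to another (Sections~\ref{sec:fibers} and~\ref{sec:product}). Section~\ref{sec:examples} runs this program by hand on a ruled surface, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.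 The proof does not use the birational isotriviality quoted above.

\section{Pluricanonical forms and log discrepancies}\label{sec:forms}

\subsection{Forms}

Let $U$ be a normal variety of dimension $r$ and $m\ge1$. An \emph{$m$-form} on $U$ is a nonzero rational section of $\omega_U^{\otimes m}$, that is, a nonzero element of $(\Omega^r_{\mathbb{C}(U)/\mathbb{C}})^{\otimes m}$. It can be written $h\sigma^m$ with $h\in\mathbb{C}(U)^*$ and $\sigma$ a rational top form. It depends only on the function field, so it has an order $\operatorname{ord}_E$ along every divisor over $U$ and a divisor on every normal model. For $m$-forms $\theta_1=h_1\sigma_1^m$ on $U_1$ and $\theta_2=h_2\sigma_2^m$ on $U_2$ put $\theta_1\boxtimes\theta_2=h_1h_2(\sigma_1\wedge\sigma_2)^m$ on $U_1\times U_2$; its divisor is $\operatorname{div}\theta_1\times U_2+U_1\times\operatorname{div}\theta_2$. We write $\operatorname{dlog}x=dx/x$, and for a tuple $x=(x_1,\dots,x_k)$ we abbreviate $\operatorname{dlog}x=\operatorname{dlog}x_1\wedge\dots\wedge\operatorname{dlog}x_k$ and $dx=dx_1\wedge\dots\wedge dx_k$.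

\begin{lemma}\label{lem:discrepancy}
Let $\theta$ be an $m$-form on a normal variety $U$ and $\Theta=-\frac1m\operatorname{div}_U\theta$. Then $m(K_U+\Theta)\sim0$, and for every divisor $E$ over $U$,
\begin{equation}\label{eq:disc}
A_{U,\Theta}(E)=1+\tfrac1m\operatorname{ord}_E\theta .
\end{equation}
\end{lemma}

\begin{proof}
Write $\theta=h\sigma^m$ and take the divisors of $\sigma$ as canonical divisors. Then $K_U+\Theta=-\frac1m\operatorname{div}_Uh$. On a model $\mu\colon\widetilde U\to U$ we get $\mu^*(K_U+\Theta)=-\frac1m\operatorname{div}_{\widetilde U}h$, and so $K_{\widetilde U}-\mu^*(K_U+\Theta)=\frac1m\operatorname{div}_{\widetilde U}\theta$.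
\end{proof}

Formula~\eqref{eq:disc} explains what log discrepancies measure. Near a general point of $E=(z=0)$ the volume form $|\theta|^{2/m}$ is comparable to $|z|^{2(A-1)}$ times a smooth volume form, where $A=A_{U,\Theta}(E)$. It is integrable there exactly when $A>0$, and $A=0$ is the borderline case of $dz/z$.

For a log Calabi--Yau pair $(X,\Delta)$ we fix an even integer $m$ such that $m\Delta$ is integral and $m(K_X+\Delta)\sim0$, and an $m$-form $\omega$ with
\[
\operatorname{div}_X\omega=-m\Delta .
\]
Since $X$ is normal and projective, $\omega$ is unique up to a nonzero constant. By \eqref{eq:disc}, $\operatorname{div}_{X'}\omega=-m\Delta'$ on the dlt modification. We take $m$ even so that the order of the factors in a wedge product never matters.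

\begin{lemma}\label{lem:criterion}
Let $(F,\Delta_F)$ and $(F',\Delta_{F'})$ be pairs carrying $m$-forms with divisors $-m\Delta_F$ and $-m\Delta_{F'}$. If a birational map $F\dashrightarrow F'$ matches the two forms up to a nonzero constant, then the pairs are crepant birational, over $A$ if the map is compatible with morphisms to a variety $A$.
\end{lemma}

\begin{proof}
Let $W$ be the normalization of the graph, with projections $p$ and $q$. Write the common form as $h\sigma^m$ and take $K_W=\operatorname{div}_W\sigma$. As in the previous proof, $p^*(K_F+\Delta_F)$ and $q^*(K_{F'}+\Delta_{F'})$ both equal $-\frac1m\operatorname{div}_Wh$. Put $\Delta_W=-\frac1m\operatorname{div}_Wh-K_W$.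
\end{proof}

\subsection{Simple normal crossings}

We use the following fact about differentials several times. Let $U$ be a variety that is smooth at the generic point of a subvariety $V$ of codimension $k$, and let $\mathcal{O}=\mathcal{O}_{U,V}$. If $w_1,\dots,w_k$ are regular parameters of $\mathcal{O}$ and $z_1,\dots,z_{\dim V}\in\mathcal{O}$ restrict to a transcendence basis of $\mathbb{C}(V)$, then
\begin{equation}\label{eq:basis}
dw_1,\dots,dw_k,\;dz_1,\dots,dz_{\dim V}\quad\text{is a basis of the free module }\Omega^1_{\mathcal{O}/\mathbb{C}} .
\end{equation}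
This follows from the exact sequence $0\to\mathfrak{m}/\mathfrak{m}^2\to\Omega^1_{\mathcal{O}/\mathbb{C}}\otimes\mathbb{C}(V)\to\Omega^1_{\mathbb{C}(V)/\mathbb{C}}\to0$ and Nakayama's lemma.

A \emph{stratum} of a reduced snc divisor $D$ on a smooth variety is an irreducible component of the intersection of $k\ge1$ components of $D$. It is smooth of codimension $k$, and no other component of $D$ contains it. For a $\mathbb{Q}$-divisor $\Theta$, let $\Theta^{=1}$ be the sum of its components of coefficient $1$.

\begin{lemma}\label{lem:snc}
Let $D=\sum D_i$ be a reduced snc divisor on a smooth variety $U$, let $\Theta=\sum\theta_iD_i$ with all $\theta_i\le1$, and let $E$ be a divisor over $U$ with center $B$.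
\begin{enumerate}
\item[(a)] $A_{U,D}(E)$ is a nonnegative integer, and $A_{U,\Theta}(E)=A_{U,D}(E)+\sum_i(1-\theta_i)\operatorname{ord}_ED_i\ge0$.
\item[(b)] If $A_{U,\Theta}(E)=0$, then $B$ is a stratum of $\Theta^{=1}$. In particular all log discrepancies of $(U,\Theta)$ are positive if all $\theta_i<1$.
\item[(c)] Every stratum of $\Theta^{=1}$ is the center of a divisor of log discrepancy $0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $D_1,\dots,D_l$ be the components containing $B$, with local equations $x_1,\dots,x_l$. Complete them to regular parameters $x_1,\dots,x_k$ of $\mathcal{O}_{U,B}$ and choose $y$ as in \eqref{eq:basis}. The form $\sigma=\operatorname{dlog}x_1\wedge\dots\wedge\operatorname{dlog}x_l\wedge dx_{l+1}\wedge\dots\wedge dx_k\wedge dy$ has divisor $-D$ near the generic point of $B$, so $A_{U,D}(E)=1+\operatorname{ord}_E\sigma$ by \eqref{eq:disc}. If $z$ is a uniformizer along $E$, then $x_i=u_iz^{a_i}$ with $u_i$ a unit, and $\operatorname{dlog}x_i=a_i\operatorname{dlog}z+du_i/u_i$. Since $\operatorname{dlog}z\wedge\operatorname{dlog}z=0$, the form $\sigma$ has at most a simple pole along $E$. The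 formula for $\Theta=D-\sum(1-\theta_i)D_i$ follows from the definition.

(b) By (a), $A_{U,D}(E)=0$, and $\operatorname{ord}_ED_i=0$ whenever $\theta_i<1$; thus $D_1,\dots,D_l$ are components of $\Theta^{=1}$. If $l<k$, then $D+(x_{l+1}=0)$ is snc near the generic point of $B$, and (a) for this divisor gives $A_{U,D}(E)\ge\operatorname{ord}_Ex_{l+1}>0$, a contradiction. So $l=k\ge1$, and $B$ is a component of $D_1\cap\dots\cap D_k$.

(c) If the stratum has codimension $k$, the exceptional divisor of its blow-up (the stratum itself if $k=1$) has log discrepancy $k$ for $(U,0)$ and appears with multiplicity one in the pullback of each of the $k$ components through the stratum. Its log discrepancy is $k-k=0$.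
\end{proof}

\subsection{Facts about dlt pairs}

\begin{theorem}\label{thm:dlt}
\begin{enumerate}
\item[(a)] \textup{(Hacon; \cite[Theorem~3.1]{KK})} Every lc pair has a dlt modification.
\item[(b)] \textup{(\cite[Theorem~4.40]{Kollar}, over a point)} For a projective dlt pair $(X',\Delta')$ with $K_{X'}+\Delta'\sim_{\mathbb{Q}}0$, any two lc centers that are minimal under inclusion are $\mathbb{P}^1$-linked. In particular they have the same dimension.
\item[(c)] \textup{(\cite[Theorems~4.16 and~4.19]{Kollar})} Let $(X',\Delta')$ be dlt, $S$ an lc center, and $m$ even with $m(K_{X'}+\Delta')$ Cartier. Then the pair is snc at the generic point of $S$, where $S$ is a component of an intersection of $\operatorname{codim}S$ components of $\Delta'^{=1}$. Moreover $S$ is normal, and there is an effective $\mathbb{Q}$-divisor $\Delta_S$ such that the iterated Poincar\'e residue extends to an isomorphism $\omega_{X'}^{[m]}(m\Delta')|_S\cong\omega_S^{[m]}(m\Delta_S)$.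
\end{enumerate}
\end{theorem}

In (c), $\omega^{[m]}(m\Delta)$ is the reflexive sheaf $\mathcal{O}(m(K+\Delta))$; the residue is recalled in Section~\ref{sec:residues}. Of (b) we use only the statement about dimensions, and only in the following reduction, where it relates the given center $Z$ to the number $c$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:structure}]
The morphism $\operatorname{alb}_X$ is surjective with connected fibers, so Theorem~\ref{thm:structure}(2) applies to it once $n=\dim\mathbb{T}=d-\dim Z$ equals $d-c$. Part (1) gives $c\le\dim Z$, and it remains to show $c\ge\dim Z$. If $Z=X$, then $(X,\Delta)$ and $(X',\Delta')$ are klt and $c=d$. Otherwise let $E$ be a divisor of log discrepancy $0$ with center $Z$ on $X$. Its center on $X'$ is an lc center of $(X',\Delta')$; let $S_1$ be a minimal lc center contained in it. The two pairs have the same log discrepancies, so $\pi(S_1)\subseteq Z$ is an lc center of $(X,\Delta)$, and $\pi(S_1)=Z$ by minimality of $Z$. An lc center of dimension $c$ is minimal under inclusion, so Theorem~\ref{thm:dlt}(b) gives $c=\dim S_1\ge\dim Z$.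
\end{proof}

\section{Two examples}\label{sec:examples}

In both examples $A$ is an elliptic curve and $\alpha$ is a nonzero regular $1$-form on $A$.

\begin{example}[the method on a ruled surface]\label{ex:ruled}
Let $L$ be a line bundle on $A$, and let $f\colon X\to A$ be the $\mathbb{P}^1$-bundle obtained from the total space of $L$ by adding a section at infinity. Let $\Delta=\Sigma_0+\Sigma_\infty$ be the sum of the zero section and the section at infinity, and let $\mathbb{T}=\mathbb{G}_m$ scale the fibers. Here $m=1$ suffices.

\emph{The form.} Two fiber coordinates differ by a unit from the base, $z'=uz$, so $f^*\alpha\wedge\operatorname{dlog}z'=f^*\alpha\wedge\operatorname{dlog}z$. These local forms glue to a form $\omega$ with divisor $-\Delta$. By Lemma~\ref{lem:snc} the pair is log Calabi--Yau, its minimal lc centers are $\Sigma_0$ and $\Sigma_\infty$, and (T) holds with $n=1$.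

\emph{Splitting off the torus.} Choose a nonzero rational section $s$ of $L$ and let $t=z/s$. Then $t$ is a rational function of weight one, $\mathbb{C}(X)=\mathbb{C}(A)(t)$, and $\omega=\alpha\wedge\operatorname{dlog}t$ by the same computation. This gives a birational map $\psi\colon A\times\mathbb{P}^1\dashrightarrow X$ over $A$ with $\psi^*\omega=\alpha\boxtimes\operatorname{dlog}t$.

\emph{The first factor as an lc center.} The form $\alpha$ on the field of invariants $\mathbb{C}(A)$ is, up to sign, the residue of $\omega$ along $\Sigma_0\cong A$. So the first factor of the product is the minimal lc center $S=\Sigma_0$ with $\Delta_S=0$.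

\emph{Transport.} The translation $g$ by a point $b\in A$ preserves $\alpha$, so $\psi\circ(g\times\mathrm{id})\circ\psi^{-1}$ is a birational self-map of $X$ that preserves $\omega$ and moves the fiber over $\tau$ to the fiber over $\tau+b$.

The last step cannot be done on $X$ itself. An automorphism of $X$ that preserves $\Sigma_0$ and covers $g$ gives $g^*L\cong L$, because $L$ is the normal bundle of $\Sigma_0$, and this forces $(\deg L)\,b=0$ in $A$. If $\deg L\ne0$, only finitely many translations lift. The group that moves the fibers lives on the minimal lc center and acts on $X$ only birationally.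
\end{example}

\begin{example}[fibers that are not isomorphic]\label{ex:blowup}
Let $S=A\times\mathbb{P}^1$ and $\Delta_S=\frac23A\times(0+1+\infty)$, a klt Calabi--Yau pair. Let $\Gamma_\varphi\subset S$ be the graph of a nonconstant morphism $\varphi\colon A\to\mathbb{P}^1$, and let $X$ be the blow-up of $S\times\mathbb{P}^1$ along the curve $\Gamma_\varphi\times\{0\}$. For the pair $(S,\Delta_S)\times(\mathbb{P}^1,0+\infty)$ the exceptional divisor has log discrepancy $2-1=1$, so the crepant boundary $\Delta$ on $X$ is the strict transform of the boundary, and $(X,\Delta)$ is log Calabi--Yau. By Lemma~\ref{lem:snc}(b) the only divisors of log discrepancy $0$ are $S\times\{0\}$ and $S\times\{\infty\}$, so $Z=S\times\{\infty\}$ is a minimal lc center. The action of $\mathbb{G}_m$ on the last factor fixes the blown-up curve and lifts to $X$. Thus (T) holds. The Albanese variety is a birational invariant of smooth projective varieties, so $\operatorname{Alb}_X=A$.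

For $\varphi(\tau)\notin\{0,1,\infty\}$ the fiber $F_\tau$ is the blow-up of $\mathbb{P}^1\times\mathbb{P}^1$ at $(\varphi(\tau),0)$, and contracting the exceptional curve shows that all these fibers are crepant birational to $(\mathbb{P}^1,\frac23(0+1+\infty))\times(\mathbb{P}^1,0+\infty)$. They are not isomorphic as pairs. The two boundary curves of coefficient $1$ have self-intersections $-1$ and $0$, so an isomorphism preserves the first one, the strict transform $\Sigma$ of $\mathbb{P}^1\times\{0\}$, together with the set $\{0,1,\infty\}$ cut out by the curves of coefficient $\frac23$. The surface $F_\tau$ is the blow-up of a toric surface at a fixed point; a curve of negative self-intersection cannot move and is therefore invariant, and the five invariant curves have self-intersections $-1,-1,-1,0,0$. Among the negative curves other than $\Sigma$ only the exceptional curve meets $\Sigma$, in the point $\varphi(\tau)$. So an isomorphism of pairs $F_\tau\cong F_{\tau'}$ sends $\varphi(\tau)$ to $\varphi(\tau')$ by one of the six automorphisms of $\mathbb{P}^1$ that preserve $\{0,1,\infty\}$, and for given $\tau$ this allows finitely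 many $\tau'$.
\end{example}

In these examples the first factor is visible on $X$. In general the field of invariants of $\mathbb{T}$ has no preferred model, and finding the right one is the subject of Section~\ref{sec:center}.

\section{Splitting off the torus}\label{sec:torus}

\begin{proposition}\label{prop:torus}
Let $(X,\Delta)$ be a log Calabi--Yau pair with $m$-form $\omega$, and let $\mathbb{T}\subseteq\operatorname{Aut}(X)$ be a torus of dimension $n$ preserving $\Delta$. Then there are a smooth projective variety $Y$ of dimension $d-n$, an $m$-form $\eta$ on $Y$, and a birational map $P:=Y\times(\mathbb{P}^1)^n\dashrightarrow X$ under which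
\begin{equation}\label{eq:split}
\omega=\eta\boxtimes(\operatorname{dlog}t_1\wedge\dots\wedge\operatorname{dlog}t_n)^m ,
\end{equation}
where $t_1,\dots,t_n$ are the coordinates on $(\mathbb{P}^1)^n$. If $n\ge1$, the divisors $(t_i=0)$ and $(t_i=\infty)$ of $P$ have log discrepancy $0$ for $(X,\Delta)$.
\end{proposition}

\begin{proof}
\emph{The function field.} By Sumihiro's theorem, a normal variety with a torus action is covered by invariant affine open subsets. Let $\operatorname{Spec}R\subseteq X$ be a nonempty one, and let $R=\bigoplus_{\chi\in M}R_\chi$ be the decomposition into weight spaces, where $M\cong\mathbb{Z}^n$ is the character lattice. The weights $\chi$ with $R_\chi\ne0$ generate $M$ as a group: if they generated a proper subgroup $M'$, the nontrivial subgroup $\operatorname{Hom}(M/M',\mathbb{C}^*)$ of $\mathbb{T}$ would act trivially on $X$. Taking products and quotients of homogeneous elements, we find $t_1,\dots,t_n\in\mathbb{C}(X)^*$ whose weights form a basis of $M$. We use this basis to identify $M=\mathbb{Z}^n$, so that $t^\chi=\prod t_i^{\chi_i}$ has weight $\chi$.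

Let $K_0=\mathbb{C}(X)^{\mathbb{T}}$. For $r\in R_\chi$ the function $rt^{-\chi}$ is invariant, so $\mathbb{C}(X)=K_0(t_1,\dots,t_n)$. If $\sum_\chi r_\chi t^\chi=0$ with $r_\chi\in K_0$, then applying $s\in\mathbb{T}$ gives $\sum_\chi\chi(s)r_\chi t^\chi=0$ for all $s$, and the linear independence of characters gives $r_\chi=0$. So the $t_i$ are algebraically independent over $K_0$. The field $K_0$ is a subfield of a finitely generated extension of $\mathbb{C}$, hence finitely generated, of transcendence degree $d-n$. Let $Y$ be a smooth projective model of $K_0$.

\emph{The form.} Let $y$ be a transcendence basis of $K_0$. The top form $dy\wedge\operatorname{dlog}t$ is $\mathbb{T}$-invariant. Write $\omega=h\,(dy\wedge\operatorname{dlog}t)^m$. For $s\in\mathbb{T}$ the form $s^*\omega$ has divisor $-ms^*\Delta=-m\Delta$, so $s^*\omega=\chi(s)\omega$ with $\chi(s)\in\mathbb{C}^*$, and $s^*h=\chi(s)h$. The map $\chi$ is a homomorphism. For a general point $x$ it equals $s\mapsto h(sx)/h(x)$, so it is regular on a dense open subset of $\mathbb{T}$, hence everywhere by translation. Thus $\chi$ is a character, and $h=h_0t^\chi$ with $h_0\in K_0$.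

Along $(t_i=0)\subset P$ the form $\omega$ has order $\chi_i-m$, and along $(t_i=\infty)$ it has order $-\chi_i-m$. By \eqref{eq:disc} the log discrepancies are $\chi_i/m$ and $-\chi_i/m$. Both are $\ge0$ because $(X,\Delta)$ is lc, so $\chi=0$. Put $\eta=h_0(dy)^m$.
\end{proof}

Log canonicity is what makes $\omega$ invariant. The pair $(\mathbb{P}^1,2\cdot\infty)$ is preserved by $\mathbb{G}_m$ and has $K+\Delta\sim0$, but its form $dt=t\operatorname{dlog}t$ has weight one.

\section{The quotient is a minimal lc center}\label{sec:center}

Keep the notation of Proposition~\ref{prop:torus}. The model $Y$ was arbitrary, and $-\frac1m\operatorname{div}_Y\eta$ need not be effective. Effectivity is indispensable in Section~\ref{sec:klt} (Remark~\ref{rem:klt-hyp}), so we need a better model of $K_0$. The one source of effective boundaries at hand is adjunction on the dlt modification, Theorem~\ref{thm:dlt}(c). By \eqref{eq:split}, $\eta$ is the residue of $\omega$ along $Y\times\{0\}\subset P$, so we want to match $Y\times\{0\}$ with an lc center of $(X',\Delta')$. The difficulty is that $X'$ need not carry an action of $\mathbb{T}$, and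 the birational map $P\dashrightarrow X'$ need not be defined at the generic point of $Y\times\{0\}$. We therefore pass to a common resolution $W$, find a stratum $V\subset W$ that maps birationally onto $Y\times\{0\}$, and study its image in $X'$.

\subsection{Residues}\label{sec:residues}

Let $U$, $V$, $\mathcal{O}$, $w$, $z$ be as in \eqref{eq:basis}, and let $m$ be even. An $m$-form $\theta$ on $U$ has a \emph{logarithmic pole along $V$ with respect to $w$} if $\theta=e\,(\operatorname{dlog}w\wedge dz)^m$ with $e\in\mathcal{O}^*$. Equivalently, $\theta$ has order $-m$ along each divisor $(w_j=0)$ and order $0$ along every other prime divisor containing $V$. Its \emph{residue} is the $m$-form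
\[
\operatorname{Res}_V\theta=e|_V\,(dz|_V)^m
\]
on $V$. One computation shows both that this is well defined and how residues on different models are related.

\begin{lemma}\label{lem:change}
Let $\mathcal{O}_1=\mathcal{O}_{U_1,V_1}\subseteq\mathcal{O}_2=\mathcal{O}_{U_2,V_2}$ be regular local rings of the same dimension $k$ on two models of one function field, with $\mathfrak{m}_1\subseteq\mathfrak{m}_2$. Let $x,y$ be coordinates as in \eqref{eq:basis} for $\mathcal{O}_1$ and $w,z$ for $\mathcal{O}_2$, and suppose $x_i=u_i\prod_jw_j^{a_{ij}}$ with $u_i\in\mathcal{O}_2^*$ and $a_{ij}\in\mathbb{Z}_{\ge0}$. Let $\theta=e\,(\operatorname{dlog}x\wedge dy)^m=e'\,(\operatorname{dlog}w\wedge dz)^m$ with $e\in\mathcal{O}_1^*$ and $e'\in\mathcal{O}_2^*$. Then $\det(a_{ij})\ne0$, and under $\mathbb{C}(V_1)\subseteq\mathbb{C}(V_2)$,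
\[
e'|_{V_2}(dz|_{V_2})^m=\det(a_{ij})^m\;e|_{V_1}(dy|_{V_1})^m .
\]
\end{lemma}

\begin{proof}
Expand $1$-forms in the basis $\operatorname{dlog}w_j,dz_l$ over $\mathcal{O}_2$. A regular form $\sum b_jdw_j+\sum c_ldz_l$ equals $\sum b_jw_j\operatorname{dlog}w_j+\sum c_ldz_l$, so its $\operatorname{dlog}w_j$-coefficients lie in $\mathfrak{m}_2$, and its restriction to $V_2$ is $\sum c_l|_{V_2}dz_l|_{V_2}$. Now $\operatorname{dlog}x_i=\sum_ja_{ij}\operatorname{dlog}w_j+du_i/u_i$, and the forms $du_i/u_i$ and $dy_l$ are regular. Modulo $\mathfrak{m}_2$ the matrix of $(\operatorname{dlog}x_i,dy_l)$ is therefore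
\[
\begin{pmatrix}(a_{ij})&*\\0&J\end{pmatrix},
\]
where $J$ expresses the $dy_l|_{V_1}$, pulled back to $V_2$, in the basis $dz_l|_{V_2}$. Hence $e'|_{V_2}=(\det(a_{ij})\det J)^m\,e|_{V_1}$. The left side is nonzero, so $\det(a_{ij})\ne0$, and $\det J\cdot dz|_{V_2}=dy|_{V_1}$ gives the formula.
\end{proof}

For $\mathcal{O}_1=\mathcal{O}_2$ and $(a_{ij})$ a permutation matrix, $\det(a_{ij})^m=1$ because $m$ is even. So $\operatorname{Res}_V\theta$ depends neither on $z$, nor on the equations $w_j$ of the divisors, nor on their order.

\subsection{A common resolution}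

Let $W_0$ be a smooth projective variety with birational morphisms $p_0\colon W_0\to X'$ and $q_0\colon W_0\to P$, and let $N_0=p_0^{-1}(\operatorname{Supp}\Delta')\cup\operatorname{Supp}\operatorname{div}_{W_0}\omega$. Let $\mu\colon W\to W_0$ be a log resolution such that $W$ is smooth and projective and $\Gamma=\mu^{-1}(N_0)\cup\operatorname{Exc}(\mu)$ is an snc divisor. With $p=p_0\mu$ and $q=q_0\mu$ we have
\begin{equation}\label{eq:gamma}
p^{-1}(\operatorname{Supp}\Delta')\subseteq\Gamma,\qquad\operatorname{Supp}\operatorname{div}_W\omega\subseteq\Gamma ;
\end{equation}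
for the second inclusion, a non-exceptional divisor on $W$ has the same order as its image in $W_0$. Put $\Delta_W=-\frac1m\operatorname{div}_W\omega$. By \eqref{eq:disc} its coefficients are $\le1$, and the sub-pair $(W,\Delta_W)$ has the same log discrepancies as $(X',\Delta')$. By Lemma~\ref{lem:snc}(c),
\begin{equation}\label{eq:image}
\text{the image in $X'$ of any stratum of $\Delta_W^{=1}$ is an lc center of $(X',\Delta')$.}
\end{equation}

\begin{lemma}\label{lem:adjunction}
Let $V'$ be a component of $F_1\cap\dots\cap F_k$, where the $F_j$ are distinct components of $\Delta_W^{=1}$ (for $k=0$, $V'=W$). Then $\omega$ has a logarithmic pole along $V'$ with respect to equations of the $F_j$, and: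
\begin{enumerate}
\item[(a)] $\operatorname{div}\operatorname{Res}_{V'}\omega=-m\,(\Delta_W-\sum_jF_j)|_{V'}$. The divisor $(\Delta_W-\sum_jF_j)|_{V'}$ has snc support and coefficients $\le1$, and each of its components of coefficient $1$ is a component of $F_1\cap\dots\cap F_k\cap F_{k+1}$ for a further component $F_{k+1}$ of $\Delta_W^{=1}$.
\item[(b)] If $V''\subset V'$ is such a component, then $\operatorname{Res}_{V''}\omega=\operatorname{Res}_{V''}(\operatorname{Res}_{V'}\omega)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The $F_j$ are the only components of $\Gamma$ containing $V'$, so $\omega$ has a logarithmic pole there by \eqref{eq:gamma}.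

(a) Near any point of $V'$ choose local coordinates $w_1,\dots,w_k,z$ with $F_j=(w_j=0)$ and write $\omega=e(\operatorname{dlog}w\wedge dz)^m$. Then $\operatorname{div}e=-m(\Delta_W-\sum F_j)$, and $dz|_{V'}$ generates $\omega_{V'}$. This gives the formula. Since $\Gamma$ is snc, its other components cut out on $V'$ smooth reduced divisors that form an snc divisor, and a prime divisor of $V'$, having codimension $k+1$ in $W$, lies in at most one of them. So each coefficient of the restriction is the coefficient in $\Delta_W$ of the unique further component of $\Gamma$ through it.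

(b) At the generic point of $V''$ write $\omega=e\,(\operatorname{dlog}w_1\wedge\dots\wedge\operatorname{dlog}w_{k+1}\wedge dz)^m$ with $e$ a unit. The functions $w_{k+1},z$ restrict to a transcendence basis of $\mathbb{C}(V')$, so $\operatorname{Res}_{V'}\omega=e|_{V'}(\operatorname{dlog}w_{k+1}\wedge dz)^m|_{V'}$, whose residue along $V''$ is $e|_{V''}(dz|_{V''})^m$.
\end{proof}

\subsection{The stratum above $Y\times\{0\}$ and the bound on the torus}

Since $q$ need not be an isomorphism over the generic point of $Y\times\{0\}$, which has codimension $n$, we descend one codimension at a time, where birational morphisms are isomorphisms.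

\begin{lemma}\label{lem:stratum}
There are distinct components $F_1,\dots,F_n$ of $\Delta_W^{=1}$ and a component $V$ of $F_1\cap\dots\cap F_n$ such that $q$ maps $V$ birationally onto $Y\times\{0\}=Y$ and $\operatorname{Res}_V\omega=(q|_V)^*\eta$.
\end{lemma}

\begin{proof}
For $0\le k\le n$ let $P_k=(t_1=\dots=t_k=0)\subseteq P$ and $\theta_k=\eta\boxtimes(\operatorname{dlog}t_{k+1}\wedge\dots\wedge\operatorname{dlog}t_n)^m$, an $m$-form on $P_k$. The form $\theta_k$ has a logarithmic pole along the divisor $P_{k+1}\subset P_k$, with residue $\theta_{k+1}$. We construct components $V_k$ of intersections $F_1\cap\dots\cap F_k$ such that $q|_{V_k}\colon V_k\to P_k$ is birational and $\operatorname{Res}_{V_k}\omega$ is the pullback of $\theta_k$. Take $V_0=W$, using \eqref{eq:split}. Given $V_k$ with $k<n$, the projective birational morphism $V_k\to P_k$ onto a smooth variety is an isomorphism over the generic point of the divisor $P_{k+1}$. Let $V_{k+1}\subset V_k$ be the strict transform of $P_{k+1}$. Then $\operatorname{Res}_{V_k}\omega$ has order $-m$ along $V_{k+1}$, so by Lemma~\ref{lem:adjunction}(a), $V_{k+1}$ is a component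 of $F_1\cap\dots\cap F_{k+1}$ for a further component $F_{k+1}$ of $\Delta_W^{=1}$. By Lemma~\ref{lem:adjunction}(b), $\operatorname{Res}_{V_{k+1}}\omega$ is the residue of $\theta_k$ computed in the local ring $\mathcal{O}_{V_k,V_{k+1}}=\mathcal{O}_{P_k,P_{k+1}}$, which is $\theta_{k+1}$. Put $V=V_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(1)]
If $n=0$ there is nothing to prove. Otherwise $p(V)$ is an lc center of $(X',\Delta')$ by \eqref{eq:image}, and $c\le\dim p(V)\le\dim V=d-n$.
\end{proof}

\subsection{The klt pair $(S,\Delta_S)$}

From now on $n=d-c$. This hypothesis enters twice: it prevents $p$ from contracting $V$, and it excludes deeper strata. A generically finite map $V\to p(V)$ could a priori still have degree larger than one. The next lemma rules this out, by realizing both function fields as the residue field of one valuation.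

\begin{lemma}\label{lem:valuation}
Let $\mathcal{O}$ be a regular local ring with regular parameters $x_1,\dots,x_n$ and residue field $k_{\mathcal{O}}$. Let $v$ be a real valuation of $\operatorname{Frac}\mathcal{O}$ with $v\ge0$ on $\mathcal{O}$, $v>0$ on $\mathfrak{m}$, and $v(x_1),\dots,v(x_n)$ linearly independent over $\mathbb{Q}$. Then the map from $k_{\mathcal{O}}$ to the residue field $k_v$ of $v$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $0\ne\phi\in\mathcal{O}$ and choose $N$ with $N\min_iv(x_i)>v(\phi)$. An element of $\mathfrak{m}^l$ is a sum $\sum_{|u|=l}c_ux^u$, and the terms with $c_u\in\mathfrak{m}$ lie in $\mathfrak{m}^{l+1}$. By induction on $l$,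
\[
\phi=\sum_{|u|<N}\phi_ux^u+r,\qquad\phi_u\in\mathcal{O}^*\cup\{0\},\quad r\in\mathfrak{m}^N .
\]
Then $v(r)>v(\phi)$, so the sum is nonzero and has value $v(\phi)$. Units have value $0$, so the nonzero terms have the pairwise distinct values $v(x^u)$. Hence there is a unique $u_0$ with $v(\phi)=v(x^{u_0})$, and $\phi=x^{u_0}(\phi_{u_0}+\epsilon)$ with $v(\epsilon)>0$. An element of value $0$ is a quotient $\phi/\phi'$ with $\phi,\phi'\in\mathcal{O}$ and $v(\phi)=v(\phi')$. Both have the same $u_0$, so the class of $\phi/\phi'$ in $k_v$ is that of the unit $\phi_{u_0}/\phi'_{u_0}$ of $\mathcal{O}$. The map is thus surjective, and it is injective as a map of fields.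
\end{proof}

\begin{proposition}\label{prop:center}
Suppose $n=d-c$, and let $S=p(V)\subseteq X'$. Then $S$ is normal, and there are an effective $\mathbb{Q}$-divisor $\Delta_S$ and an $m$-form $\eta_S$ with $\operatorname{div}_S\eta_S=-m\Delta_S$ such that $(S,\Delta_S)$ is klt. There is a birational map
\begin{equation}\label{eq:psi}
\psi\colon S\times(\mathbb{P}^1)^n\dashrightarrow X\qquad\text{with}\qquad\psi^*\omega=\mathrm{const}\cdot\eta_S\boxtimes(\operatorname{dlog}t)^m .
\end{equation}
\end{proposition}

\begin{proof}
If $n=0$, then $c=d$, the pair $(X',\Delta')$ is klt, $V=W$, $S=X'$, and we take $\Delta_S=\Delta'$, $\eta_S=\omega$, $\psi=\pi$. Let $n\ge1$.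

\emph{Comparing residues.} The lc center $S$ has dimension $\ge c$, and $\dim S\le\dim V=d-n=c$. So $S$ and $V$ both have codimension $n$. By Theorem~\ref{thm:dlt}(c) the pair $(X',\Delta')$ is snc at the generic point of $S$, and the components of $\Delta'$ through it are exactly $n$ components $E_i=(x_i=0)$ of coefficient $1$, where $x_1,\dots,x_n$ are regular parameters of $\mathcal{O}_{X',S}$. So $\omega$ has a logarithmic pole along $S$; put $\eta_S=\operatorname{Res}_S\omega$. Let $w_j$ be an equation of $F_j$ in $\mathcal{O}_{W,V}$. Near the generic point of $V$ the divisor of $p^*x_i$ is supported on $p^{-1}(E_i)\subseteq\Gamma$ by \eqref{eq:gamma}, and the $F_j$ are the only components of $\Gamma$ there. Hence $p^*x_i=u_i\prod_jw_j^{a_{ij}}$ with units $u_i$. Lemma~\ref{lem:change} applies to $\mathcal{O}_{X',S}\subseteq\mathcal{O}_{W,V}$ and gives $\det(a_{ij})\ne0$ and, with Lemma~\ref{lem:stratum},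
\begin{equation}\label{eq:compare}
(q|_V)^*\eta=\operatorname{Res}_V\omega=\det(a_{ij})^m\,(p|_V)^*\eta_S .
\end{equation}

\emph{$V\to S$ is birational.} Choose $\lambda_1,\dots,\lambda_n>0$ linearly independent over $\mathbb{Q}$. On the completion $\widehat{\mathcal{O}}_{W,V}\cong\mathbb{C}(V)[[w_1,\dots,w_n]]$ define $v(\sum c_uw^u)=\min\{\lambda\cdot u:c_u\ne0\}$. The minimum is attained by a unique monomial, and these leading monomials multiply, so $v$ is a valuation. Restrict it to $\mathcal{O}_{W,V}$ and extend it to $\mathbb{C}(X)$. Lemma~\ref{lem:valuation} gives $\mathbb{C}(V)\cong k_v$. The inclusion $\mathcal{O}_{X',S}\subseteq\mathcal{O}_{W,V}$ is local, the fraction fields agree, and the values $v(x_i)=\sum_ja_{ij}\lambda_j$ are linearly independent over $\mathbb{Q}$ because $\det(a_{ij})\ne0$. So the composite $\mathbb{C}(S)\to\mathbb{C}(V)\to k_v$ is an isomorphism as well, and $\mathbb{C}(S)=\mathbb{C}(V)$.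

\emph{The boundary.} By Theorem~\ref{thm:dlt}(c), $S$ is normal. The form $\omega$ generates $\omega_{X'}^{[m]}(m\Delta')$, so its residue generates $\omega_S^{[m]}(m\Delta_S)$, that is, $\operatorname{div}_S\eta_S=-m\Delta_S$ with $\Delta_S\ge0$. By \eqref{eq:disc}, \eqref{eq:compare} and Lemma~\ref{lem:adjunction}(a), the log discrepancies of $(S,\Delta_S)$ are those of the snc sub-pair $(V,(\Delta_W-\sum F_j)|_V)$. A component of coefficient $1$ would be a stratum of $\Delta_W^{=1}$ of dimension $c-1$, and \eqref{eq:image} would give an lc center of $(X',\Delta')$ of dimension $<c$. So all coefficients are $<1$, and $(S,\Delta_S)$ is klt by Lemma~\ref{lem:snc}(b).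

\emph{The map $\psi$.} The birational morphisms $S\leftarrow V\to Y$ give $S\times(\mathbb{P}^1)^n\dashrightarrow P\dashrightarrow X$, and \eqref{eq:psi} follows from \eqref{eq:split} and \eqref{eq:compare}.
\end{proof}

\subsection{The morphism to the abelian variety}

\begin{lemma}\label{lem:map}
In the situation of Proposition~\ref{prop:center}, let $f\colon X\to A$ be a surjective morphism onto an abelian variety. Then there is a surjective morphism $a\colon S\to A$ with $f\circ\psi=a\circ\mathrm{pr}_S$.
\end{lemma}

\begin{proof}
Let $\nu\colon\widetilde S\to S$ be a resolution. A rational map from a smooth variety to an abelian variety is a morphism, and an abelian variety contains no rational curves. So $f\circ\psi$ defines a morphism $\widetilde S\times(\mathbb{P}^1)^n\to A$ that is constant on the factors $(\mathbb{P}^1)^n$, hence is induced by a surjective morphism $\tilde a\colon\widetilde S\to A$. We must show that $\tilde a$ descends to $S$. This is where singularities could obstruct: the projection from the vertex of a cone over an elliptic curve does not extend to the vertex.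

Since $(S,\Delta_S)$ is klt, $S$ has rational singularities \cite[Theorem~5.22]{KM}, so $R^1\nu_*\mathcal{O}_{\widetilde S}=0$. In the analytic topology the exponential sequence on $\widetilde S$ gives
\[
\nu_*\mathcal{O}_{\widetilde S}\xrightarrow{\ \exp\ }\nu_*\mathcal{O}_{\widetilde S}^*\longrightarrow R^1\nu_*\mathbb{Z}\longrightarrow R^1\nu_*\mathcal{O}_{\widetilde S}=0 .
\]
The first map is $\exp\colon\mathcal{O}_S\to\mathcal{O}_S^*$, which is surjective. Hence $R^1\nu_*\mathbb{Z}=0$, that is, $H^1(\nu^{-1}(s),\mathbb{Z})=0$ for all $s\in S$. Let $T$ be a resolution of a component of $\nu^{-1}(s)$. The map $H^1(A,\mathbb{Z})\to H^1(T,\mathbb{Z})$ factors through $H^1(\nu^{-1}(s),\mathbb{Z})$ and vanishes. Regular $1$-forms on $T$ inject into $H^1(T,\mathbb{C})$, so all $1$-forms of $A$ pull back to $0$, the differential of $T\to A$ vanishes, and $T\to A$ is constant. The fiber $\nu^{-1}(s)$ is connected because $S$ is normal, so $\tilde a$ is constant on it. The image of $(\nu,\tilde a)\colon\widetilde S\to S\times A$ is then projective, bijective and birational over the normal variety $S$, hence isomorphic to $S$; it is the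 graph of $a$.
\end{proof}

\section{Automorphisms of klt Calabi--Yau pairs}\label{sec:klt}

\begin{proposition}\label{prop:klt}
Let $(S,\Delta_S)$ be a projective klt pair with $\Delta_S\ge0$, let $\eta_S$ be an $m$-form with $\operatorname{div}\eta_S=-m\Delta_S$, and let $a\colon S\to A$ be a surjective morphism onto an abelian variety. Let $G$ be the identity component of the stabilizer in $\operatorname{Aut}(S)$ of all components of $\operatorname{Supp}\Delta_S$. Then there is a surjective homomorphism $\rho\colon G\to A$ with $a(gs)=\rho(g)+a(s)$.
\end{proposition}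

This recovers a result of Ambro; we give a full proof, in which $m$ need not be even. The idea is visible when $S$ is smooth of dimension $r$, $\Delta_S=0$, and $\omega_S$ is generated by a global form $\eta_0$. Contraction with $\eta_0$ identifies $T_S$ with $\Omega_S^{r-1}$, and
\[
H^0(S,T_S)\cong H^0(S,\Omega^{r-1}_S)\cong H^1(S,\omega_S)\cong H^1(S,\mathcal{O}_S)\cong\overline{H^0(S,\Omega^1_S)},
\]
where the second isomorphism is hard Lefschetz and the third is division by $\eta_0$. So each $1$-form $\alpha$ produces a vector field $v$, and an integration shows $\alpha(v)\ne0$. In general we reach an honest top form $\eta_0$ on a resolution $M$ of a cyclic cover. There $\eta_0$ has zeros, so the first and third isomorphisms fail on $M$. Step~3 below shows that $\eta_0$ still behaves like a generator when seen from $S$, and this repairs both.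

\begin{proof}
Let $r=\dim S$. If $r=0$ then $A=0$, so let $r\ge1$.

\emph{Step 1: reduction to vector fields.} The group $\operatorname{Aut}(S)$ is a group scheme locally of finite type, and $G$ is a connected algebraic group. The morphism $G\times S\to A$, $(g,s)\mapsto a(gs)-a(s)$, is $0$ on $\{1\}\times S$. Since $S$ is complete and $G$ is connected, the rigidity lemma shows that it factors through a morphism $\rho\colon G\to A$, and $\rho(gg')=a(gg's)-a(g's)+a(g's)-a(s)=\rho(g)+\rho(g')$.

The stabilizer of a prime divisor $D$ is a closed subgroup scheme, the fiber over $[D]$ of the orbit map $\operatorname{Aut}(S)\to\operatorname{Hilb}(S)$. A tangent vector of $\operatorname{Aut}(S)$ at $1$ is an automorphism of $S\times\operatorname{Spec}\mathbb{C}[\epsilon]/(\epsilon^2)$ of the form $\phi\mapsto\phi+\epsilon v(\phi)$ with $v$ a derivation of $\mathcal{O}_S$, and it preserves $D\times\operatorname{Spec}\mathbb{C}[\epsilon]/(\epsilon^2)$ if and only if $v(I_D)\subseteq I_D$. Group schemes in characteristic $0$ are reduced, so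
\[
\operatorname{Lie}G=\{v\in\operatorname{Der}_{\mathbb{C}}(\mathcal{O}_S):v(I_D)\subseteq I_D\text{ for every component $D$ of }\operatorname{Supp}\Delta_S\}.
\]
Differentiating $a(gs)=\rho(g)+a(s)$ at $g=1$ and using that $1$-forms on $A$ are translation invariant gives $(a^*\alpha)(v)=\alpha(d\rho(v))$ for $\alpha\in H^0(A,\Omega^1_A)=(\operatorname{Lie}A)^*$. If the abelian subvariety $\rho(G)$ were proper, some $\alpha\ne0$ would vanish on its Lie algebra. So it suffices to find, \emph{for each $0\ne\alpha\in H^0(A,\Omega^1_A)$, some $v\in\operatorname{Lie}G$ with $(a^*\alpha)(v)\ne0$.}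

\emph{Step 2: the cyclic cover.} Let $K=\mathbb{C}(S)$ and $\eta_S=h\sigma^m$. Let $k$ be the largest divisor of $m$ such that $h=h_1^k$ with $h_1\in K$, and replace $(m,\eta_S)$ by $(m/k,h_1\sigma^{m/k})$; the divisor of the new form is $-(m/k)\Delta_S$. Now $h$ is not an $l$-th power for any prime $l\mid m$. By Kummer theory $L=K(h^{1/m})$ is cyclic over $K$ of degree equal to the order $m'$ of $h$ in $K^*/K^{*m}$. If $m'<m$, then $h^{m'}=b^m$ makes $h$ a root of unity times $b^{m/m'}$, hence an $l$-th power for every prime $l\mid m/m'$. So $L/K$ has group $\mu_m$, with $\zeta^*h^{1/m}=\zeta h^{1/m}$. Let $S'$ be the normalization of $S$ in $L$, let $M\to S'$ be a projective $\mu_m$-equivariant resolution, and let $\gamma\colon M\to S$ be the composite. We say that a form or class $\theta$ on $M$ has \emph{weight one} if $\zeta^*\theta=\zeta\theta$ for all $\zeta\in\mu_m$. The rational top form $\eta_0=h^{1/m}\sigma$ has weight one, and $\eta_0^m=\gamma^*\eta_S$.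

Let $E\subset M$ be a prime divisor. Since $L/K$ is finite, $\operatorname{ord}_E|_K$ has value group $e\mathbb{Z}$ with $e\ge1$ and residue field of transcendence degree $r-1$. By \cite[Lemma~2.45]{KM} it equals $e\cdot\operatorname{ord}_{E_S}$ for a divisor $E_S$ over $S$. Let $x$ be a uniformizer along $E_S$, let $y$ lift a transcendence basis of $\mathbb{C}(E_S)$, and let $z$ be a uniformizer along $E$. By \eqref{eq:basis}, $dx\wedge dy$ and $dz\wedge dy$ are local generators of the canonical sheaves along $E_S$ and $E$. From $x=uz^e$ with $u$ a unit we get $dx=euz^{e-1}dz+z^edu$, so $dx\wedge dy$ has order $e-1$ along $E$. Thus $m\operatorname{ord}_E\eta_0=e\operatorname{ord}_{E_S}\eta_S+m(e-1)$, and by \eqref{eq:disc}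
\begin{equation}\label{eq:cover}
\operatorname{ord}_E\eta_0=e\,A_{S,\Delta_S}(E_S)-1 .
\end{equation}
Since the pair is klt, this integer is $>-1$. So $\eta_0$ is a regular $r$-form on $M$.

\emph{Step 3: the weight-one summand of $\gamma_*\omega_M$ is $\mathcal{O}_S\,\eta_0$.} The sheaf $\gamma_*\omega_M$ is the direct sum of its $\mu_m$-eigensheaves, and $\mathcal{O}_S\,\eta_0$ lies in the summand of weight one by Step~2. Conversely, a section of weight one over an open $U\subseteq S$ is $\phi\eta_0$ with $\phi\in L^{\mu_m}=K$. Let $D$ be a prime divisor of $S$ meeting $U$, with coefficient $\delta$ in $\Delta_S$. Let $E\subset M$ be the strict transform of a prime divisor of $S'$ over $D$, with ramification index $e$. By \eqref{eq:cover},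
\begin{equation}\label{eq:order}
\operatorname{ord}_E(\phi\eta_0)=e\operatorname{ord}_D\phi+e(1-\delta)-1 .
\end{equation}
The left side is $\ge0$ and $\delta\ge0$, so $\operatorname{ord}_D\phi\ge-(e-1)/e>-1$ and $\operatorname{ord}_D\phi\ge0$. As $S$ is normal, $\phi\in\mathcal{O}_S(U)$.

\emph{Step 4: from $(r-1)$-forms to vector fields.} Let $\beta\in H^0(M,\Omega_M^{r-1})$ have weight one. For $\phi\in K$ define $v(\phi)\in L$ by
\[
d\phi\wedge\beta=v(\phi)\,\eta_0 .
\]
The left side has weight one, so $v(\phi)\in K$, and $v$ is a derivation of $K$ by the Leibniz rule. We claim $v\in\operatorname{Lie}G$. If $\phi\in\mathcal{O}_S(U)$, then $d\phi\wedge\beta$ is regular on $\gamma^{-1}(U)$, and $v(\phi)\in\mathcal{O}_S(U)$ by Step~3. Now let $D$ be a component of $\operatorname{Supp}\Delta_S$, so $\delta>0$, with $E$, $e$ as in Step~3 and $z$ a uniformizer along $E$. A local section $\phi$ of $I_D$ is $z^e\phi'$ with $\phi'$ regular along $E$, so $d\phi$ is $z^{e-1}$ times a form regular along $E$, and $\operatorname{ord}_E(v(\phi)\eta_0)\ge e-1$. By \eqref{eq:order}, $\operatorname{ord}_Dv(\phi)\ge\delta>0$, so $v(\phi)\in I_D$.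 This proves the claim. Every rational $1$-form $\theta$ on $S$ is a sum of forms $\phi_1d\phi_2$, so
\begin{equation}\label{eq:pairing}
\gamma^*\theta\wedge\beta=\theta(v)\,\eta_0 .
\end{equation}

\emph{Step 5: the form $\beta$ attached to $\alpha$.} Let $0\ne\alpha\in H^0(A,\Omega^1_A)$ and $\tilde\alpha=(a\circ\gamma)^*\alpha$, a closed $\mu_m$-invariant holomorphic $1$-form on $M$. Fix a $\mu_m$-invariant K\"ahler form $\kappa$ on $M$, obtained by averaging. By hard Lefschetz, $\kappa\wedge\colon H^{r-1,0}(M)\to H^{r,1}(M)$ is an isomorphism of Dolbeault groups, and it is equivariant. The $(r,1)$-form $\eta_0\wedge\overline{\tilde\alpha}$ is $\bar\partial$-closed and has weight one. Let $\beta\in H^0(M,\Omega^{r-1}_M)$ be the unique form with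
\[
\kappa\wedge\beta-\eta_0\wedge\overline{\tilde\alpha}=\bar\partial\xi\qquad\text{for some smooth $(r,0)$-form }\xi .
\]
By uniqueness $\beta$ has weight one. Let $v\in\operatorname{Lie}G$ be given by Step~4. By \eqref{eq:pairing}, $\tilde\alpha\wedge\beta=\lambda\eta_0$ with $\lambda=(a^*\alpha)(v)$, a constant by Step~1. Holomorphic forms on $M$ are closed, so $\bar\partial\bar\beta=0$. The form $\xi\wedge\bar\beta$ has type $(r,r-1)$, so $d(\xi\wedge\bar\beta)=\bar\partial\xi\wedge\bar\beta$, which integrates to $0$ by Stokes' theorem. Therefore
\[
\int_M\kappa\wedge\beta\wedge\bar\beta=\int_M\eta_0\wedge\overline{\tilde\alpha\wedge\beta}=\bar\lambda\int_M\eta_0\wedge\bar\eta_0 .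
\]
At a point of $M$, every $(r-1,0)$-covector is decomposable, so $\beta=b\,\theta_1\wedge\dots\wedge\theta_{r-1}$ in a suitable coframe with $\kappa=i\sum_j\theta_j\wedge\bar\theta_j$. Then $i^{(r-1)^2}\beta\wedge\bar\beta\wedge\kappa=|b|^2\prod_{j=1}^r(i\theta_j\wedge\bar\theta_j)$ is a nonnegative multiple of the volume form. So the left side is nonzero if $\beta\ne0$, and $\lambda\ne0$ as soon as the class $[\eta_0\wedge\overline{\tilde\alpha}]\in H^{r,1}(M)=H^1(M,\omega_M)$ is nonzero.

\emph{Step 6: the class is nonzero.} Let $[\bar\alpha]\in H^1(A,\mathcal{O}_A)$ be the Dolbeault class and $\epsilon=a^*[\bar\alpha]\in H^1(S,\mathcal{O}_S)$. Its pullback $\gamma^*\epsilon$ is the class of $\overline{\tilde\alpha}$. The form $\tilde\alpha$ is nonzero because $a\circ\gamma$ is surjective, hence generically submersive, and conjugation identifies $H^0(M,\Omega^1_M)$ with $H^1(M,\mathcal{O}_M)$ by Hodge theory. So $\gamma^*\epsilon\ne0$ and $\epsilon\ne0$. Consider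
\[
H^1(S,\mathcal{O}_S)\xrightarrow{\ \cdot\eta_0\ }H^1(S,\gamma_*\omega_M)\longrightarrow H^1(M,\omega_M).
\]
The first map is injective because $\mathcal{O}_S\,\eta_0$ is a direct summand of $\gamma_*\omega_M$ by Step~3. The second is the edge map of the Leray spectral sequence, which is injective on $H^1$. The map of sheaves $\mathcal{O}_S\to\gamma_*\omega_M$ is the composite $\mathcal{O}_S\to\gamma_*\mathcal{O}_M\to\gamma_*\omega_M$, in which the second arrow is induced by multiplication by $\eta_0$ on $M$. The edge map is natural in the sheaf on $M$, and $H^1(S,\mathcal{O}_S)\to H^1(S,\gamma_*\mathcal{O}_M)\to H^1(M,\mathcal{O}_M)$ is $\gamma^*$. So the displayed composite sends $\epsilon$ to $\eta_0\cdot\gamma^*\epsilon=\pm[\eta_0\wedge\overline{\tilde\alpha}]$, which is therefore nonzero.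
\end{proof}

\begin{remark}\label{rem:klt-hyp}
The klt hypothesis gives the regularity of $\eta_0$, and effectivity gives the converse inclusion in Step~3. Neither can be dropped. Let $S\to A$ be a double cover of an elliptic curve branched in two points, $\eta_S$ a regular $1$-form on the genus two curve $S$, and $\Delta_S=-\operatorname{div}\eta_S\le0$. All log discrepancies are positive, but $\operatorname{Aut}(S)$ is finite. For the lc pair $(X_1,\Delta_1)$ of Section~\ref{sec:sharp}, a surjective $\rho$ would make all fibers isomorphic as pairs, contrary to Theorem~\ref{thm:sharp}.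
\end{remark}

\section{General fibers are crepant birational}\label{sec:fibers}

Let $f\colon X\to A$ be as in Theorem~\ref{thm:structure}(2), with $(S,\Delta_S)$, $\eta_S$, $\psi$, $a$ from Section~\ref{sec:center} and $G$, $\rho$ from Proposition~\ref{prop:klt}. To apply Lemma~\ref{lem:criterion} to fibers we need forms on them, and these come from dividing by a generator $\sigma_A$ of $H^0(A,\omega_A)$.

\subsection{Forms on fibers}

Let $h\colon U\to A$ be a smooth morphism from a smooth variety, $\theta$ an $m$-form on $U$, and $\tau\in A$ a point such that no component of $U_\tau=h^{-1}(\tau)$ lies in $\operatorname{Supp}\operatorname{div}\theta$. Locally choose functions $z$ whose differentials form a basis of $\Omega^1_{U/A}$. Then $h^*\sigma_A\wedge dz$ generates $\omega_U$; write $\theta=e\,(h^*\sigma_A\wedge dz)^m$ and put $\theta_\tau=e|_{U_\tau}(dz|_{U_\tau})^m$. For another choice $z'$ we have $dz'=J\,dz$ in $\omega_{U/A}$ and $h^*\sigma_A\wedge dz'=J\,h^*\sigma_A\wedge dz$, so $\theta_\tau$ is well defined. Three properties follow from the definition.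
\begin{enumerate}
\item[(F1)] $\operatorname{div}\theta_\tau=(\operatorname{div}\theta)|_{U_\tau}$, both sides being the divisor of $e|_{U_\tau}$.
\item[(F2)] If $g\colon U\to U'$ is an isomorphism covering the translation by $b\in A$ and $g^*\theta'=\mathrm{const}\cdot\theta$, then $g^*\theta'_{\tau+b}=\mathrm{const}\cdot\theta_\tau$, because $\sigma_A$ is translation invariant.
\item[(F3)] $(\theta\boxtimes\theta'')_\tau=\theta_\tau\boxtimes\theta''$ for an $m$-form $\theta''$ on a smooth variety $U''$ and the morphism $U\times U''\to U\to A$.
\end{enumerate}
We also use that a closed subset of dimension $\le l$ of a variety mapping to $A$ has fibers of dimension $\le l-\dim A$ over general points of $A$ (empty if this number is negative).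

For general $\tau$ the fiber $F_\tau=f^{-1}(\tau)$ is normal, since $X$ is normal and the characteristic is $0$. It is connected by hypothesis, hence irreducible, of dimension $d-\dim A$. The set $F_\tau\setminus X_{\mathrm{reg}}$ has codimension $\ge2$ in $F_\tau$ because $\dim\operatorname{Sing}X\le d-2$. By generic smoothness $f|_{X_{\mathrm{reg}}}$ is smooth along $F_\tau\cap X_{\mathrm{reg}}$, and $F_\tau\not\subseteq\operatorname{Supp}\Delta$. By (F1), $\operatorname{div}\omega_\tau=-m\Delta|_{F_\tau}$ on $F_\tau\cap X_{\mathrm{reg}}$, hence on $F_\tau$. In the same way $\eta_S$ gives forms $\eta_{S,\tau}$ on $S_\tau=a^{-1}(\tau)$ for general $\tau$, defined on the open set $S^\circ\subseteq S_{\mathrm{reg}}$ where $a$ is smooth.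

\subsection{Transport}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:structure}(2)]
The map $\psi$ restricts to an isomorphism $U_1\cong U_2$ of dense open subsets, compatible with the maps to $A$ by Lemma~\ref{lem:map}. After shrinking, both are smooth over $A$. For general $\tau$ the set $U_2\cap F_\tau$ is nonempty, hence dense in $F_\tau$ and irreducible. The complement of $U_1$ has dimension $\le d-1$, so its fibers over general $\tau$ have dimension $\le d-1-\dim A$, while every component of $S_\tau\times(\mathbb{P}^1)^n$ has dimension $\ge d-\dim A$. So $U_1$ meets $S_\tau\times(\mathbb{P}^1)^n$ in a dense subset. It follows that $S_\tau$ is irreducible and that $\psi$ restricts to a birational map $\psi_\tau\colon S_\tau\times(\mathbb{P}^1)^n\dashrightarrow F_\tau$. By \eqref{eq:psi}, (F2) with $b=0$, and (F3),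
\[
\psi_\tau^*\omega_\tau=\mathrm{const}\cdot\eta_{S,\tau}\boxtimes(\operatorname{dlog}t)^m .
\]
All of this holds for $\tau$ in a dense open subset $A^\circ\subseteq A$.

Let $\tau,\tau'\in A^\circ$. By Proposition~\ref{prop:klt} there is $g\in G$ with $\rho(g)=\tau'-\tau$. It covers the translation by $\tau'-\tau$, so it preserves $S^\circ$ and maps $S_\tau$ isomorphically onto $S_{\tau'}$. It preserves $\Delta_S$, so $g^*\eta_S$ and $\eta_S$ have the same divisor on the normal projective variety $S$, and $g^*\eta_S=\mathrm{const}\cdot\eta_S$. By (F2), $g^*\eta_{S,\tau'}=\mathrm{const}\cdot\eta_{S,\tau}$. Hence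
\[
\psi_{\tau'}\circ(g\times\mathrm{id})\circ\psi_\tau^{-1}\colon F_\tau\dashrightarrow F_{\tau'}
\]
matches $\omega_{\tau'}$ with $\omega_\tau$ up to a nonzero constant, and Lemma~\ref{lem:criterion} shows that $(F_\tau,\Delta|_{F_\tau})$ and $(F_{\tau'},\Delta|_{F_{\tau'}})$ are crepant birational.
\end{proof}

With the reduction at the end of Section~\ref{sec:forms}, this completes the proof of Theorem~\ref{thm:main}.

\section{The product structure after an isogeny}\label{sec:product}

To trivialize $S\to A$ we need a subgroup of $G$ that is finite over $A$. Such a subgroup exists because $G$ is an abelian variety.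

\begin{lemma}\label{lem:abelian}
In Proposition~\ref{prop:klt}, the group $G$ is an abelian variety.
\end{lemma}

\begin{proof}
By Chevalley's theorem $G$ is an extension of an abelian variety by a connected linear algebraic group. If the latter is nontrivial, so is its Borel subgroup, which contains $\mathbb{G}_m$ or $\mathbb{G}_a$.

If $\mathbb{G}_m\subseteq G$, Proposition~\ref{prop:torus} applied to $(S,\Delta_S)$ produces a divisor of log discrepancy $0$, contradicting klt.

Suppose $\mathbb{G}_a\subseteq G$. In characteristic $0$ the proper closed subgroups of $\mathbb{G}_a$ are trivial, so points outside the fixed locus have trivial stabilizer. By Rosenlicht's theorem a dense invariant open subset has a geometric quotient, with function field $K_1=\mathbb{C}(S)^{\mathbb{G}_a}$. Its generic fiber is a $\mathbb{G}_a$-torsor over $K_1$, and such torsors over a field are trivial. So $\mathbb{C}(S)=K_1(x)$ with $s\in\mathbb{G}_a$ acting by $x\mapsto x+s$. As in the proof of Proposition~\ref{prop:torus}, $\mathbb{G}_a$ multiplies $\eta_S$ by a character, and $\mathbb{G}_a$ has only the trivial character. With $y$ a transcendence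 basis of $K_1$, the form $dx\wedge dy$ is invariant, so $\eta_S=h_1(dx\wedge dy)^m$ with $h_1\in K_1$. On $Y_1\times\mathbb{P}^1$, where $Y_1$ is a smooth model of $K_1$, the form $dx$ has a double pole along $(x=\infty)$. By \eqref{eq:disc} this divisor has log discrepancy $1-2=-1$, a contradiction.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:structure}(2)]
The form $\eta_S\boxtimes(\operatorname{dlog}t)^m$ has divisor $-m$ times the boundary of $(S,\Delta_S)\times(\mathbb{P}^1,0+\infty)^n$. By \eqref{eq:psi} and Lemmas~\ref{lem:map} and~\ref{lem:criterion}, this pair is crepant birational to $(X,\Delta)$ over $A$.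

By Poincar\'e reducibility, the identity component $G_1$ of $\ker\rho$ has a complement: an abelian subvariety $B\subseteq G$ with $BG_1=G$ and $B\cap G_1$ finite. Then $\rho|_B\colon B\to A$ is surjective and $\dim B=\dim G-\dim G_1=\dim A$, so $\rho|_B$ is an isogeny. Writing $B$ multiplicatively, the morphism
\[
S_0\times B\longrightarrow S\times_AB,\qquad(s,b)\longmapsto(bs,b)
\]
is well defined because $a(bs)=\rho(b)$ for $s\in S_0$, and it is an isomorphism over $B$ with inverse $(s',b)\mapsto(b^{-1}s',b)$. The scheme $S\times_AB$ is \'etale over $S$, hence normal; so $S_0\times B$ is normal, and so is $S_0$. All fibers $S_\tau$ are isomorphic under $G$, and a general one is irreducible by Section~\ref{sec:fibers}, so $S_0$ is irreducible. The projection $S\times_AB\to S$ is equivariant for the action $b'\cdot(s',b)=(b's',b'b)$, and $B$ preserves $\Delta_S$, so the pullback of $\Delta_S$ is invariant. On $S_0\times B$ this action is translation on the second factor. Since $B$ is connected, each component of the pullback is invariant, hence of the form $D\times B$. So the pullback equals $\Delta_{S_0}\times B$ for a divisor $\Delta_{S_0}$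 on $S_0$.

Finally, $X\times_AB$ is \'etale over $X$, hence normal. It is connected because $X\times_AB\to B$ is proper and surjective with connected fibers over a connected base. So it is irreducible. The isomorphism $U_1\cong U_2$ of Section~\ref{sec:fibers} pulls back to $U_1\times_AB\cong U_2\times_AB$, which is a birational map over $B$ from $S_0\times(\mathbb{P}^1)^n\times B$ to $X\times_AB$. It matches the pullbacks of the two forms in \eqref{eq:psi}. Under an \'etale morphism the divisor of the pullback of a form is the pullback of its divisor, so Lemma~\ref{lem:criterion} gives the last assertion.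
\end{proof}

\section{A torus of one dimension less}\label{sec:sharp}

If $n<d-c$, the form $\eta$ of Proposition~\ref{prop:torus} is not controlled by a klt pair, and Proposition~\ref{prop:klt} is not available. To prove Theorem~\ref{thm:sharp} we build an lc pair $(X_1,\Delta_1)$ over an elliptic curve $A$ whose fibers are planes with a line and a cubic of varying modulus. The line has coefficient $1$ and is allowed to have negative degree in the direction of the base; this compensates for the twisting that a varying cubic requires. We then multiply by $(\mathbb{P}^1,0+\infty)^{n-1}$ and recover the cubic from the log discrepancies.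

\subsection{The pair}

Let $L$ be a line bundle of degree $\ge1$ on $A$, and let $f_1\colon X_1=\mathbb{P}_A(\mathcal{O}\oplus\mathcal{O}\oplus L)\to A$, with $f_{1*}\mathcal{O}(1)=\mathcal{O}\oplus\mathcal{O}\oplus L$. The three summands give fiber coordinates $x,y\in H^0(\mathcal{O}(1))$ and $z\in H^0(\mathcal{O}(1)\otimes f_1^*L^{-1})$. Let $H$ be the divisor class of $\mathcal{O}(1)$, and let $H_\infty=(z=0)\sim H-f_1^*L$, so $H_\infty\cong A\times\mathbb{P}^1$. For $s\in H^0(L^3)$ and $t\in H^0(L)$ let
\[
\mathcal{C}=\{x^3+y^3+s\,z^3+t\,xyz=0\}\in|3H| .
\]
The linear system spanned by $x^3$, $y^3$, $H^0(L^3)z^3$ and $H^0(L)xyz$ has no base points: at a base point $x=y=0$, so $z\ne0$, and $L^3$ is globally generated because its degree is $\ge2$. By Bertini's theorem a general member is smooth, and rescaling $x$ and $y$ brings the coefficients of $x^3$ and $y^3$ to $1$. So $\mathcal{C}$ is smooth for general $(s,t)$. Its scheme-theoretic intersection with $H_\infty$ is $(x^3+y^3=0)\subset A\times\mathbb{P}^1$, three disjoint reduced copies of $A$, so $H_\infty+\mathcal{C}$ is snc.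

Let $\alpha$ generate $H^0(A,\Omega^1_A)$ and let $\epsilon$ be a local generator of $L$. The form $f_1^*\alpha\wedge\operatorname{dlog}(x/\epsilon z)\wedge\operatorname{dlog}(y/\epsilon z)$ does not depend on $\epsilon$, and it has simple poles along the three coordinate divisors and no zeros. Hence $K_{X_1}\sim-3H+f_1^*L$. With $\Delta_1=H_\infty+\frac23\mathcal{C}$,
\[
K_{X_1}+\Delta_1\sim_{\mathbb{Q}}(-3H+f_1^*L)+(H-f_1^*L)+2H=0 .
\]
Let $(X,\Delta)=(X_1,\Delta_1)\times(\mathbb{P}^1,0+\infty)^{n-1}$. By Lemma~\ref{lem:snc} it is a log Calabi--Yau pair whose lc centers are $X$ and the strata of $\Delta^{=1}$. So $H_\infty\times\{(0,\dots,0)\}$ is a minimal lc center, of codimension $n$. The torus $\mathbb{G}_m^{n-1}$ acting on the last factors preserves $\Delta$. Every morphism from $X$ to an abelian variety contracts the fibers $\mathbb{P}^2\times(\mathbb{P}^1)^{n-1}$ of the bundle $X\to A$, so $\operatorname{alb}_X$ is the projection to $A$. A general fiber is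
\[
(F_\tau,\Delta_\tau)=(\mathbb{P}^2,\ell+\tfrac23C_\tau)\times(\mathbb{P}^1,0+\infty)^{n-1},
\]
where $C_\tau$ is a cubic, smooth by generic smoothness, that meets the line $\ell=(z=0)$ in three distinct points.

\subsection{The cubics vary}

Where $s(\tau)\ne0$, rescaling $z$ turns $C_\tau$ into the member $x^3+y^3+z^3+\mu xyz=0$ of the Hesse pencil with $\mu^3=t(\tau)^3/s(\tau)$. The $j$-invariant of this member is a rational function of $\mu$. It is unchanged when $\mu$ is multiplied by a cube root of unity, since this is undone by rescaling $z$, so it is a rational function $J(\mu^3)$. To see that $J$ is not constant, put $u=x+y$ and $w=x-y$. Then $4(x^3+y^3)=u^3+3uw^2$ and $4xy=u^2-w^2$, and the equation becomes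
\[
w^2(3u-\mu z)+u^3+\mu u^2z+4z^3=0 .
\]
This is a double cover of the line with coordinate $u/z$, branched at $\mu/3$ and at the roots of $u^3+\mu u^2+4$. For $\mu=-3$ the cubic polynomial is $(u+1)(u-2)^2$. So as $\mu\to-3$ two branch points $b_1,b_2$ tend to $-1$ and two, $b_3,b_4$, tend to $2$. The cross-ratio $\lambda=\frac{(b_1-b_3)(b_2-b_4)}{(b_1-b_4)(b_2-b_3)}$ tends to $1$, and $j=256(\lambda^2-\lambda+1)^3/\lambda^2(\lambda-1)^2$ tends to $\infty$. Thus $J$ is not constant. The function $t^3/s$ on $A$ is nonconstant for general $(s,t)$, because $h^0(L)\ge1$ and $h^0(L^3)\ge3$. So $\tau\mapsto j(C_\tau)$ is a nonconstant rational function on $A$, and $j(C_\tau)\ne j(C_{\tau'})$ for $(\tau,\tau')$ in a dense open subset of $A\times A$.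

\subsection{The cubic is a crepant birational invariant}

The log discrepancies of $(F_\tau,\Delta_\tau)$ lie in $\frac13\mathbb{Z}_{\ge0}$. The smallest positive value singles out a family of divisors that can be described completely.

\begin{lemma}\label{lem:third}
Every divisor $E$ over $F_\tau$ with $A_{F_\tau,\Delta_\tau}(E)=\frac13$ is birational to $C_\tau\times\mathbb{P}^{n-1}$ or to $\mathbb{P}^n$, and $\mathcal{C}'=C_\tau\times(\mathbb{P}^1)^{n-1}\subset F_\tau$ is such a divisor.
\end{lemma}

\begin{proof}
The divisor $\mathcal{C}'$ has log discrepancy $1-\frac23=\frac13$. Let $D_0=\operatorname{Supp}\Delta_\tau$, a reduced snc divisor on $U_0=F_\tau$. By Lemma~\ref{lem:snc}(a), $\frac13=A_{U_0,D_0}(E)+\frac13\operatorname{ord}_E\mathcal{C}'$ with both $A_{U_0,D_0}(E)$ and $\operatorname{ord}_E\mathcal{C}'$ nonnegative integers. So $A_{U_0,D_0}(E)=0$ and $\operatorname{ord}_E\mathcal{C}'=1$. By Lemma~\ref{lem:snc}(b) the center $B_0$ of $E$ is a stratum of $D_0$, and it is contained in $\mathcal{C}'$.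

We show that $E$ is birational to $B_0\times\mathbb{P}^k$ for some $k$, by blowing up the center repeatedly. Suppose that $U_i$ is a smooth variety birational to $F_\tau$ with a reduced snc divisor $D_i$, that $A_{U_i,D_i}(E)=0$, and that the center $B_i$ of $E$ is a stratum of $D_i$ birational to $B_0\times\mathbb{P}^{k_i}$. Suppose $B_i$ has codimension $k\ge2$. Shrink $U_i$ around the generic point of $B_i$ so that $D_i=(x_1\cdots x_k=0)$ and $B_i=(x_1=\dots=x_k=0)$. Let $U_{i+1}$ be the blow-up of $B_i$ and $D_{i+1}$ the strict transform of $D_i$ plus the exceptional divisor. The exceptional divisor has log discrepancy $0$ by Lemma~\ref{lem:snc}(c), so $K_{U_{i+1}}+D_{i+1}$ is the pullback of $K_{U_i}+D_i$ and $A_{U_{i+1},D_{i+1}}(E)=0$. In the chart $x_1=x_1'$, $x_j=x_1'x_j'$ we have $D_{i+1}=(x_1'\cdots x_k'=0)$, and the other charts are obtained by permuting the indices, so $D_{i+1}$ is snc. The $x_j$ trivialize the conormal bundle of $B_i$, so the exceptional divisor is $B_i\times\mathbb{P}^{k-1}$, and the strict transforms cut out the coordinate hyperplanes. The new center $B_{i+1}$ is a stratum of $D_{i+1}$ by Lemma~\ref{lem:snc}(b),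 and it lies in the exceptional divisor. Hence $B_{i+1}=B_i\times\mathbb{P}^l$ for a coordinate subspace $\mathbb{P}^l$, and it is birational to $B_0\times\mathbb{P}^{k_i+l}$. By \cite[Lemma~2.45]{KM} the center is the divisor $E$ itself after finitely many steps.

The strata of $D_0$ contained in $\mathcal{C}'$ are products of $C_\tau$, or of a point of $C_\tau\cap\ell$, with some $(\mathbb{P}^1)^j$. Since $\dim E=\dim F_\tau-1=n$, the lemma follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The pair, the center, the torus and the Albanese variety were described above, and the fibers $\mathbb{P}^2\times(\mathbb{P}^1)^{n-1}$ are rational. Suppose $(F_\tau,\Delta_\tau)$ and $(F_{\tau'},\Delta_{\tau'})$ are crepant birational. Then $C_\tau\times(\mathbb{P}^1)^{n-1}$, viewed as a divisor over $F_{\tau'}$, has log discrepancy $\frac13$, so it is birational to $C_{\tau'}\times\mathbb{P}^{n-1}$ or to $\mathbb{P}^n$ by Lemma~\ref{lem:third}. The Albanese varieties of these three smooth projective varieties are $C_\tau$, $C_{\tau'}$ and a point, and the Albanese variety is a birational invariant. Hence $C_\tau\cong C_{\tau'}$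 and $j(C_\tau)=j(C_{\tau'})$, which fails on a dense open subset of $A\times A$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kollar}
Koll\'ar, \emph{Singularities of the Minimal Model Program}.

\bibitem{KK}
Koll\'ar and Kov\'acs, \emph{Log canonical singularities are Du Bois}.

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{Rosler}
Linus R\"osler, \emph{On the birational isotriviality of the Albanese morphism of a log Calabi-Yau pair with a torus action}, arXiv:2602.20027 (2026).

\end{thebibliography}
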